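# Exactly one viscosity solution for the $N$-peakon Hamilton–Jacobi equation

## 1. A guess suggested by the Hölder exponent $\tfrac12$

Fix $N\ge 2$ and $T>0$. These notes concern the initial value problem
$$\begin{cases} u_t(x,t)+\tfrac12E(x)\nabla u(x,t)\cdot\nabla u(x,t)=0, & x\in\mathbb R^N,\ t\in(0,T),\\ u(x,0)=g(x), & x\in\mathbb R^N,\end{cases}\tag{1.1}$$
where $g:\mathbb R^N\to\mathbb R$ is bounded and continuous, $\nabla u$ is the gradient in $x$, and $E(x)$ is the symmetric $N\times N$ matrix with entries $E_{ij}(x)=e^{-|x_i-x_j|}$. The Hamiltonian $H(x,p)=\frac12E(x)p\cdot p$ is that of the $N$-peakon dynamics of the Camassa–Holm equation. The problem comes from the paper of Tomasz Cieślak, Jakub Siemianowski and Andrzej Święch, "Viscosity solutions to an initial value problem for a Hamilton–Jacobi equation with a degenerate Hamiltonian occurring in the dynamics of peakons", arXiv:2003.07841 (2020).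

For $N=2$ put $r=x_1-x_2$. Then $E$ has eigenvector $(1,1)$ with eigenvalue $1+e^{-|r|}$ and eigenvector $(1,-1)$ with eigenvalue $1-e^{-|r|}$. The second eigenvalue vanishes on the diagonal $r=0$, and its square root behaves like $\sqrt{|r|}$. In general $E(x)$ is positive semi-definite, it is positive definite when all the $x_i$ are distinct, it is singular when two of them coincide, and $\sqrt{E}$ is only $\frac12$-Hölder.

**Definition (viscosity solution).** A function $u$ is a *viscosity subsolution* of the equation in (1.1) if, for every $\varphi\in C^1(\mathbb R^N\times(0,T))$ and every local maximum $(x_0,t_0)$ of $u-\varphi$ with $t_0\in(0,T)$,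
$$\varphi_t(x_0,t_0)+H(x_0,\nabla\varphi(x_0,t_0))\le0 .$$
It is a *viscosity supersolution* if $\varphi_t(x_0,t_0)+H(x_0,\nabla\varphi(x_0,t_0))\ge0$ at every local minimum $(x_0,t_0)$ of $u-\varphi$ with $t_0\in(0,T)$. A *viscosity solution of* (1.1) is a bounded continuous function on $\mathbb R^N\times[0,T)$ that is both, and satisfies $u(\cdot,0)=g$.

A test function need only be $C^1$ near the extremum point: multiply it by a smooth cutoff equal to $1$ near that point.

The question is whether, for every $N\ge2$, every $T>0$ and every bounded continuous $g$, there is exactly one viscosity solution of (1.1).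

The first guess is *no*. Two things point that way. First, a comparison principle holds for bounded sub- and supersolutions that are $\alpha$-Hölder in $x$ for some $\alpha>\frac12$, while solutions are not in general expected to have Hölder regularity of order greater than $\frac12$. For Lipschitz data, uniqueness is known on a short time interval only. Second, look at the characteristics for $N=2$ with momentum $p=\lambda(1,-1)$. Then $r'=2\lambda(1-e^{-|r|})$, and the conserved energy is $\lambda^2(1-e^{-|r|})=\mathsf h$, so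
$$|r'|=2\sqrt{\mathsf h\,(1-e^{-|r|})}.$$
Near $r=0$ the right side behaves like $2\sqrt{\mathsf h|r|}$, the standard right-hand side for which an ODE started at $0$ has many solutions. We now test the guess.

## 2. Data that depend only on $x_1-x_2$

Straighten the degenerate direction by setting
$$\zeta(r)=\operatorname{sgn}(r)\int_0^{|r|}\frac{ds}{\sqrt{2(1-e^{-s})}} .$$
The integrand behaves like $(2s)^{-1/2}$ at $0$ and tends to $1/\sqrt2$ at infinity, so $\zeta$ is a homeomorphism of $\mathbb R$. Its inverse $\rho$ satisfies $\rho'=\sqrt{2(1-e^{-|\rho|})}$ away from $0$; this tends to $0$ at $0$, so $\rho$ is $C^1$ on $\mathbb R$, with $\rho'(0)=0$ and $|\rho'|\le\sqrt2$.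

**Lemma 1.** *Let $h$ be bounded and Lipschitz on $\mathbb R$. Let $W(\zeta,0)=h(\rho(\zeta))$ and, for $t>0$, $W(\zeta,t)=\min_{\zeta'}\{h(\rho(\zeta'))+\frac{(\zeta-\zeta')^2}{2t}\}$. Then $U(x,t)=W(\zeta(x_1-x_2),t)$ is a viscosity solution of (1.1) with $g(x)=h(x_1-x_2)$, for every $N\ge2$ and $T>0$.*

*Proof.* The function $h\circ\rho$ is bounded and Lipschitz. By the classical Hopf–Lax formula, $W$ is bounded, continuous up to $t=0$, and a viscosity solution of $W_t+\frac12W_\zeta^2=0$. (The argument of Section 7, with $\mathbb R$, $E\equiv1$, $L=\frac12v^2$ and $D(\zeta,\zeta')=|\zeta-\zeta'|$, proves this too.) So $U$ is bounded and continuous with $U(\cdot,0)=g$.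

Let $U-\varphi$ have a local maximum (minimum) at $(x_0,t_0)$ and put $r_0=(x_0)_1-(x_0)_2$. Since $U$ is constant in directions orthogonal to $e_1-e_2$, the derivatives of $\varphi$ in those directions vanish, so $\nabla\varphi(x_0,t_0)=\lambda(e_1-e_2)$ for some $\lambda$. Put
$$\psi(\zeta,t)=\varphi\big(x_0+\tfrac12(\rho(\zeta)-r_0)(e_1-e_2),t\big).$$
This is $C^1$. The point inserted has difference of its first two coordinates equal to $r_0+(\rho(\zeta)-r_0)=\rho(\zeta)$, so $U$ there equals $W(\zeta,t)$. Hence $W-\psi$ has a local maximum (minimum) at $(\zeta(r_0),t_0)$, and there $\psi_t=\varphi_t$ and $\psi_\zeta=\frac12\rho'\cdot2\lambda=\lambda\rho'$. The equation for $W$ gives $\varphi_t+\frac12\lambda^2\rho'^2=\varphi_t+\lambda^2(1-e^{-|r_0|})\le0$ (respectively $\ge0$). Since $\frac12E(x_0)\nabla\varphi\cdot\nabla\varphi=\frac12\lambda^2(2-2e^{-|r_0|})$, this is the required inequality. $\square$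

**Test 1: the exponent $\frac12$ really occurs.** Let $h(r)=A\max(-1,\min(1,r))$ with $A>0$ so large that $t_0:=\zeta(1)^2/(2A)<T$. For $t\in(t_0,T)$, choosing $\zeta'=-\zeta(1)$ gives $W(0,t)\le-A+\zeta(1)^2/(2t)<0$. Since $h\circ\rho\ge0$ on $[0,\infty)$, a minimizer at $\zeta=0$ is some $\zeta'=-m$ with $m>0$. For $0<\eta<m$,
$$W(-\eta,t)\le h(\rho(-m))+\frac{(m-\eta)^2}{2t}=W(0,t)-\frac{2m\eta-\eta^2}{2t}\le W(0,t)-\frac{m\eta}{2t}.$$
Put $r=\rho(-\eta)<0$. Since $1-e^{-s}\le s$, we have $\eta=\zeta(|r|)\ge\int_0^{|r|}(2s)^{-1/2}ds=\sqrt{2|r|}$. So if $x_1=x_2$ and $r<0$ is small,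
$$U(x,t)-U(x+re_1,t)\ge\frac{m}{2t}\sqrt{2|r|}.\tag{2.1}$$
The initial datum is bounded and Lipschitz, yet for every $t\in(t_0,T)$ the solution $U(\cdot,t)$ is not $\alpha$-Hölder for any $\alpha>\frac12$.

**Test 2: without continuity there are two solutions.** Let $N=2$, $T>2$, $h(r)=-\min(1,|r|)$, $g(x)=h(x_1-x_2)$, and let $U$ be as in Lemma 1. By concavity $1-e^{-s}\ge(1-e^{-1})s$ on $[0,1]$, so
$$\zeta(1)\le\int_0^1\frac{ds}{\sqrt{2(1-e^{-1})s}}=\frac{2}{\sqrt{2(1-e^{-1})}},\qquad \zeta(1)^2\le\frac2{1-e^{-1}}<4 .$$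
Hence on the diagonal $U(x,t)=W(0,t)\le-1+\zeta(1)^2/(2t)<0$ for $t\ge2$. Now define
$$\tilde u=U\ \text{ if }x_1\ne x_2,\qquad \tilde u=0\ \text{ if }x_1=x_2,\qquad t\in[0,T).\tag{2.2}$$
Since $U\le g\le0$, $\tilde u$ is bounded and upper semicontinuous, and $\tilde u(\cdot,0)=g$. Off the diagonal it equals $U$ locally, so the subsolution inequality holds there. Let $\tilde u-\varphi$ have a local maximum at $(x_0,t_0)$ with $x_0$ on the diagonal. As $\tilde u=0$ along the diagonal for all $t$, we get $\varphi_t=0$ and $\varphi_{x_1}+\varphi_{x_2}=0$ at that point. All entries of $E(x_0)$ are $1$, so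
$$\varphi_t+\tfrac12E(x_0)\nabla\varphi\cdot\nabla\varphi=\tfrac12(\varphi_{x_1}+\varphi_{x_2})^2=0 .$$
So $\tilde u$ is a subsolution, and $\tilde u>U$ on the diagonal for $t\ge2$. Recall that a bounded function is a *discontinuous (Ishii) viscosity solution* if its upper semicontinuous envelope is a subsolution and its lower semicontinuous envelope is a supersolution. Here the upper envelope is $\tilde u$. The lower envelope is $U$, because $U$ is continuous, $U\le\tilde u$, and $\tilde u=U$ on a dense set. So both $U$ and $\tilde u$ are Ishii solutions with the same data.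

**Test 3: what continuity does.** On the diagonal the equation tests only $\varphi_{x_1}+\varphi_{x_2}$, and Test 2 exploits this. A *continuous* subsolution has less freedom, since its values on the diagonal are limits from outside. Let $u(x,t)=\Upsilon(x_1-x_2,t)$ be a continuous subsolution with $u(\cdot,0)=h(x_1-x_2)$, and put $\tilde W(\zeta,t)=\Upsilon(\rho(\zeta),t)$. If $\tilde W-\psi$ has a local maximum at $(\zeta_0,t_0)$ with $\zeta_0\ne0$, then $\varphi(x,t)=\psi(\zeta(x_1-x_2),t)$ is $C^1$ near the corresponding points. Since $\zeta'(r)^2\cdot2(1-e^{-|r|})=1$, the subsolution property reads $\psi_t+\frac12\psi_\zeta^2\le0$. So $\tilde W$ is a subsolution of the nondegenerate equation on $\{\zeta>0\}$ and on $\{\zeta<0\}$. Grant for now that this implies $\tilde W(\zeta,t)\le\tilde W(\zeta',s)+\frac{(\zeta-\zeta')^2}{2(t-s)}$ whenever the segment from $\zeta'$ to $\zeta$ stays in one open half-line. By continuity the same holds for closed half-lines. By cutting a segment at the time it crosses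 $0$, it holds for all segments. Hence $u\le U$: in this class the subsolution side is rigid, although solutions are only $\frac12$-Hölder.

So the guess is right for discontinuous solutions, but Test 3 speaks against it for continuous ones. In fact it is wrong: (1.1) always has exactly one viscosity solution. The proof uses none of the known facts mentioned in Section 1.

## 3. Doubling of variables stops exactly at exponent $\tfrac12$

The standard route to uniqueness compares a subsolution $u$ directly with a supersolution $w$. One maximizes $u(x,t)-w(y,s)-\frac1{2\varepsilon}(|x-y|^2+|t-s|^2)$, plus terms that force a maximum to exist and produce a fixed positive gap. At the maximum put $p=(x-y)/\varepsilon$. Subtracting the two viscosity inequalities leaves, up to small terms, the error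
$$\tfrac12\big(E(y)-E(x)\big)p\cdot p\le\tfrac12c\,|x-y|\,|p|^2=\tfrac12c\,\frac{|x-y|^3}{\varepsilon^2},$$
which must tend to $0$ to contradict the gap. Here $c$ is a Lipschitz constant of $E$ in operator norm; it exists because
$$|E_{ij}(x)-E_{ij}(y)|\le|(x-y)_i-(x-y)_j|\le\sqrt2\,|x-y|.\tag{3.1}$$
If $u(\cdot,t)$ is $\alpha$-Hölder with constant $K$, replacing $x$ by $y$ in the first term gives $\frac{|x-y|^2}{2\varepsilon}\le K|x-y|^\alpha$, so $|x-y|\le(2K\varepsilon)^{1/(2-\alpha)}$, and the error is at most a constant times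
$$\varepsilon^{\frac3{2-\alpha}-2}=\varepsilon^{\frac{2\alpha-1}{2-\alpha}} .$$
This tends to $0$ exactly when $\alpha>\frac12$. At $\alpha=\frac12$ the bound is a constant, and Test 1 shows that solutions have no better exponent. For a merely continuous $u$ there is not even a bound on $p$.

The computation contains a hint: it used the regularity of *one* of the two functions only. If one of them is Lipschitz, then $p$ is bounded and the error is $O(\varepsilon)$. So we should not compare $u$ with $w$, but both with something in between. The natural candidate is the value function $V$ of the control problem with Hamiltonian $H$. We want $u\le V\le w$.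

For $V\le w$ the hint is enough. Replace $E$ by $E+\frac1nI$. The Hamiltonian grows, so $w$ remains a supersolution; the regularized value functions are Lipschitz, so doubling works; and they can be shown to reach $V$ in the limit.

For $u\le V$ the mirror image of this is impossible. It would need nondegenerate matrices $0\le E'\le E$, and $E'(x)(e_i-e_j)\cdot(e_i-e_j)\le0$ wherever $x_i=x_j$ forces $E'$ to be singular there. Instead we bound $u$ along paths. If $u$ were smooth and $L$ is the Legendre transform of $H$, then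
$$\tfrac{d}{dt}u(X(t),t)=u_t+\nabla u\cdot X'\le u_t+H(X,\nabla u)+L(X,X')\le L(X,X'),$$
and integrating and minimizing over paths gives $u\le V$. Smoothing $u$ is possible where $E$ is positive definite. Near coincidences it is not, because no gradient bound is available. So paths have to be *moved off* the coincidence set at small cost, and paths that pass from one ordering of the coordinates to another have to be cut. Continuity of $u$ transfers the resulting inequality back.

## 4. The value function and the theorems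

Put
$$L(x,v)=\sup_{p\in\mathbb R^N}\{p\cdot v-H(x,p)\}\in[0,\infty],$$
and write AC for absolutely continuous. For $\tau>0$ let
$$A_\tau(x,y)=\inf\Big\{\int_0^\tau L(X,X')\,dt:\ X\in AC([0,\tau];\mathbb R^N),\ X(0)=x,\ X(\tau)=y\Big\},\qquad D=\sqrt{2A_1}.$$
Let $V(x,0)=g(x)$ and, for $t>0$,
$$V(x,t)=\inf\Big\{g(X(0))+\int_0^tL(X,X')\,ds:\ X\in AC([0,t];\mathbb R^N),\ X(t)=x\Big\}.\tag{4.1}$$
We call $\int L(X,X')$ the *action* of $X$.

**Theorem 1.** *Let $g$ be bounded and continuous. Then $V$ is a viscosity solution of (1.1), and it is the only one.*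

**Theorem 2.** *Let $g$ be bounded and continuous, $\operatorname{osc}g=\sup g-\inf g$.*

1. *Hopf–Lax formula. $D$ is a metric with $N^{-1/2}|x-y|\le D(x,y)\le|x-y|+2N^2|x-y|^{1/2}$, and $V(x,t)=\min_z\{g(z)+D(x,z)^2/(2t)\}$ for $t>0$.*
2. *Comparison. If $u$ is a continuous viscosity subsolution (no growth condition) with $u(\cdot,0)\le g$, and $w$ is a real-valued lower semicontinuous viscosity supersolution, bounded below, with $w(\cdot,0)\ge g$, then $u\le V\le w$ on $\mathbb R^N\times[0,T)$.*
3. *Regularity. For $t>0$: $|V(x,t)-V(y,t)|\le\sqrt{2\operatorname{osc}g/t}\;D(x,y)$, so $V(\cdot,t)$ is $\frac12$-Hölder. For $0<s<t$: $0\le V(x,s)-V(x,t)\le\operatorname{osc}g\,(t-s)/s$. If $g$ is $k$-Lipschitz, then $|V(x,t)-V(y,t)|\le2k\sqrt N\,D(x,y)$ for all $t$.*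
4. *The exponent $\frac12$ is sharp. For every $N\ge2$ and $T>0$ there are a bounded Lipschitz $g$ and a $t_0<T$ such that for all $t\in(t_0,T)$ the solution $V(\cdot,t)$ is not $\alpha$-Hölder for any $\alpha>\frac12$.*
5. *Continuity cannot be dropped. For $N=2$, $T>2$ there are a bounded Lipschitz $g$ and a bounded upper semicontinuous subsolution with initial value $g$ that exceeds $V$ somewhere. It is a discontinuous (Ishii) viscosity solution different from $V$.*

## 5. The Lagrangian in closed form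

**Definition.** A vector $v$ *respects* $x$ if $x_i=x_j$ implies $v_i=v_j$. For example, for $x=(0,0,1)$ the vector $(2,2,5)$ respects $x$ and $(1,2,5)$ does not.

**Lemma 2.**

1. *$p\cdot v\le H(x,p)+L(x,v)$, and $L(x,E(x)p)=H(x,p)$.*
2. *$L$ is lower semicontinuous, $L(x,0)=0$, and $L(x,\lambda v)=\lambda^2L(x,v)$ for $\lambda\ne0$.*
3. *$E(x)\le NI$ and $L(x,v)\ge|v|^2/(2N)$.*
4. *$L(Px,Pv)=L(x,v)$ for every permutation matrix $P$.*
5. *If $v$ does not respect $x$, then $L(x,v)=\infty$. Every $v=E(x)p$ respects $x$.*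

*Proof.* (1) The inequality is the definition of $L$. For the equality, $q\cdot E(x)p-\frac12E(x)q\cdot q=\frac12E(x)p\cdot p-\frac12E(x)(q-p)\cdot(q-p)$, which is largest at $q=p$. (2) $L$ is a supremum of continuous functions of $(x,v)$. $L(x,0)=0$ since $H\ge0$. Substituting $p=\lambda q$ gives $\lambda p\cdot v-H(x,p)=\lambda^2(q\cdot v-H(x,q))$. (3) $E(x)\ge0$ has trace $N$, so its eigenvalues are at most $N$; take $p=v/N$ in the supremum. (4) $E(Px)=PE(x)P^T$, so $p\cdot Pv-\frac12E(Px)p\cdot p=P^Tp\cdot v-\frac12E(x)P^Tp\cdot P^Tp$. (5) If $x_i=x_j$, rows $i$ and $j$ of $E(x)$ agree, which gives the second claim. It also gives $E(x)(e_i-e_j)=0$, so $p=\lambda(e_i-e_j)$ contributes $\lambda(v_i-v_j)$ with $\lambda\in\mathbb R$ free. $\square$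

By lower semicontinuity, $s\mapsto L(X(s),X'(s))$ is measurable for $X$ AC, so all actions make sense in $[0,\infty]$.

**Lemma 3.** *If $x_1\le\dots\le x_N$, $d_i=x_{i+1}-x_i$, and $v$ respects $x$, then*
$$L(x,v)=\tfrac14\Big[v_1^2+v_N^2+\sum_{i<N}\Big(\tfrac{(v_i-v_{i+1})^2}2\coth\tfrac{d_i}2+\tfrac{(v_i+v_{i+1})^2}2\tanh\tfrac{d_i}2\Big)\Big],\tag{5.1}$$
*where the $i$-th summand is $0$ if $d_i=0$.*

*Proof.* The purpose is to read $E(x)p\cdot p$ as a squared norm, so that $L(x,v)$ becomes an interpolation problem. On $H^1(\mathbb R)$ let $\langle f,h\rangle=\frac12\int(fh+f'h')$ and $k_a(y)=e^{-|y-a|}$. Integrating by parts on the two sides of $a$, where $k_a'=\mp k_a$,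
$$\int k_a'f'=2f(a)-\int k_af,\qquad\text{so}\qquad \langle k_a,f\rangle=f(a).$$
In particular $\langle k_a,k_b\rangle=e^{-|a-b|}$ and $E(x)p\cdot p=\|\sum_ip_ik_{x_i}\|^2$. (This shows again that $E\ge0$, and that $E(x)$ is positive definite when the $x_i$ are distinct: the $k_{x_i}$ have their kinks at different points, so they are independent.)

If $f\in H^1$ satisfies $f(x_i)=v_i$ for all $i$, then
$$p\cdot v-\tfrac12E(x)p\cdot p=\Big\langle\sum p_ik_{x_i},f\Big\rangle-\tfrac12\Big\|\sum p_ik_{x_i}\Big\|^2\le\tfrac12\|f\|^2,$$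
with equality if $f=\sum p_ik_{x_i}$. We construct such an $f$ in the span of the $k_{x_i}$. Because $v$ respects $x$, the values $f(x_i)=v_i$ are consistent. On each gap of length $d>0$ solve $f''=f$ with the prescribed end values; on the outer half-lines use the decaying exponentials $v_1e^{y-x_1}$ and $v_Ne^{-(y-x_N)}$. Then $f\in H^1$ is continuous and, as a distribution, $f-f''$ is a combination of the $\delta_{x_j}$. Since $k_a-k_a''=2\delta_a$, $f$ differs from a combination of the $k_{x_j}$ by some $h\in H^1(\mathbb R)$ with $h''=h$; so $h=\alpha e^y+\beta e^{-y}$ is square integrable and hence $0$. Therefore $L(x,v)=\frac12\|f\|^2=\frac14\int(f^2+f'^2)$.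

It remains to compute. On any interval where $f''=f$, $\int(f^2+f'^2)=[ff']$. The outer half-lines give $v_1^2$ and $v_N^2$. On a gap of length $d>0$, let $s$ be the distance from the midpoint, with sign. Then $f$ is the sum of the even part $\frac{v_i+v_{i+1}}2\frac{\cosh s}{\cosh(d/2)}$ and the odd part $\frac{v_{i+1}-v_i}2\frac{\sinh s}{\sinh(d/2)}$. The cross terms integrate to $0$ by parity. The even part gives $2\big(\frac{v_i+v_{i+1}}2\big)^2\tanh\frac d2$ and the odd part $2\big(\frac{v_i-v_{i+1}}2\big)^2\coth\frac d2$. $\square$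

*Example, $N=2$.* With $r=x_1-x_2\ne0$ and $d=|r|$, use $v_1^2+v_2^2=\frac12(v_1+v_2)^2+\frac12(v_1-v_2)^2$, $1+\tanh\frac d2=\frac2{1+e^{-d}}$ and $1+\coth\frac d2=\frac2{1-e^{-d}}$ to get
$$L(x,v)=\frac{(v_1+v_2)^2}{4(1+e^{-|r|})}+\frac{(v_1-v_2)^2}{4(1-e^{-|r|})}.\tag{5.2}$$
This agrees with $\frac12E^{-1}v\cdot v$ computed from the eigenvalues $1\pm e^{-|r|}$. Along a path with $X_1+X_2$ constant and $r\ne0$, the coordinate $\zeta=\zeta(r)$ of Section 2 has $\zeta'=r'/\sqrt{2(1-e^{-|r|})}$, so $L=\frac12\zeta'^2$.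

In (5.1) the only dangerous coefficient, $\coth\frac{d_i}2$, decreases as the gap grows. The next lemma makes this precise; it is what lets us move paths off the coincidence set.

**Lemma 4.** *If $x_1\le\dots\le x_N$, $v$ respects $x$, $\varepsilon>0$ and $e=(1,2,\dots,N)$, then $L(x+\varepsilon e,v)\le(1+\frac{N\varepsilon}2)L(x,v)$.*

*Proof.* The gaps become $d_i+\varepsilon>0$, so (5.1) applies at $x+\varepsilon e$. If $d_i>0$, then $\coth\frac{d_i+\varepsilon}2\le\coth\frac{d_i}2$; if $d_i=0$, then $v_i=v_{i+1}$ and the $\coth$ term vanishes before and after. Also $\tanh\frac{d_i+\varepsilon}2\le\tanh\frac{d_i}2+\frac\varepsilon2$. So $L$ increases by at most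
$$\tfrac14\sum_{i<N}\tfrac{(v_i+v_{i+1})^2}2\cdot\tfrac\varepsilon2\le\tfrac\varepsilon{16}\sum_{i<N}2(v_i^2+v_{i+1}^2)\le\tfrac\varepsilon4|v|^2\le\tfrac{N\varepsilon}2L(x,v),$$
where the last step is Lemma 2(3). $\square$

**Lemma 5.** *If $v$ respects $x$, then $L(x,v)\le\frac12|v|^2+\frac14\sum_{i<j,\ x_i\ne x_j}\frac{(v_i-v_j)^2}{|x_i-x_j|}$.*

*Proof.* Both sides are invariant under simultaneous permutation, so let $x$ be sorted. We have $\coth\frac d2=1+\frac2{e^d-1}\le1+\frac2d$ and $\tanh\le1$. So the $i$-th summand in (5.1) is at most $v_i^2+v_{i+1}^2$, plus $\frac{(v_i-v_{i+1})^2}{d_i}$ if $d_i>0$. Since $v_1^2+v_N^2+\sum_{i<N}(v_i^2+v_{i+1}^2)=2|v|^2$, the claim follows. $\square$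

## 6. The metric $D$

**Lemma 6.** *$A_\tau=D^2/(2\tau)$, $D$ is a metric, and*
$$N^{-1/2}|x-y|\le D(x,y)\le|x-y|+2N^2|x-y|^{1/2}.\tag{6.1}$$
*In particular $D$ is continuous on $\mathbb R^N\times\mathbb R^N$.*

*Proof.*

**Step 1: scaling, symmetry, lower bound.** For $X$ on $[0,\tau]$ put $Y(s)=X(\tau s)$. By homogeneity $\int_0^1L(Y,Y')ds=\tau\int_0^\tau L(X,X')dt$, so $A_1=\tau A_\tau$. Symmetry follows by reversing paths, since $L(x,-v)=L(x,v)$. By Cauchy–Schwarz and Lemma 2(3), $|x-y|^2\le\int_0^1|X'|^2\le2N\int_0^1L(X,X')$, so $D(x,y)^2=2A_1(x,y)\ge|x-y|^2/N$. Clearly $D(x,x)=0$.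

**Step 2: upper bound.** The plan is to use the straight segment, but traversed at constant speed with respect to $\sqrt{2L}$. (At constant Euclidean speed the action may be infinite: for $N=2$ and $r=\beta s$ with $\beta\neq0$, (5.2) gives $L\ge\beta^2/(4|\beta s|)$, which is not integrable at $s=0$.) Let $v=y-x\ne0$ and $X(s)=x+sv$, $s\in[0,1]$. If $v_i\ne v_j$, then $X_i=X_j$ for at most one $s$; if $v_i=v_j$, then $X_i-X_j$ is constant. So except for finitely many $s$, $v$ respects $X(s)$, and between the exceptional times the order of the components is constant. There $s\mapsto L(X(s),v)$ is continuous, by (5.1) and permutation invariance. By Lemma 5 and subadditivity of the square root,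
$$\sqrt{2L(X(s),v)}\le|v|+\sum_{i<j,\ v_i\ne v_j}|v_i-v_j|\,(2|X_i(s)-X_j(s)|)^{-1/2}.$$
In the $(i,j)$ term, $r=X_i-X_j$ runs over an interval $I$ of length $\delta=|v_i-v_j|$, and $\int_I(2|r|)^{-1/2}dr\le2\int_0^{\delta/2}(2r)^{-1/2}dr=2\sqrt\delta$. Since $|v_i-v_j|\le\sqrt2|v|$ and there are $N(N-1)/2$ pairs,
$$\ell:=\int_0^1\sqrt{2L(X(s),v)}\,ds\le|v|+2\sum_{i<j}|v_i-v_j|^{1/2}\le|v|+2^{1/4}N(N-1)|v|^{1/2}\le|v|+2N^2|v|^{1/2}.$$
As $\sqrt{2L(X(s),v)}\ge|v|/\sqrt N>0$, the function $\ell(s)=\int_0^s\sqrt{2L(X,v)}$ has a Lipschitz inverse $s(\cdot)$. The path $Y(\tau)=X(s(\ell\tau))$, $\tau\in[0,1]$, is Lipschitz from $x$ to $y$, and except at finitely many $\tau$, $Y'=\ell v/\sqrt{2L(Y,v)}$, so $L(Y,Y')=\ell^2/2$. Hence $A_1(x,y)\le\ell^2/2$, that is, $D(x,y)\le\ell$.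

**Step 3: triangle inequality and continuity.** All $A_1$ are now finite. For $\theta\in(0,1)$, concatenation gives $A_1(x,z)\le A_\theta(x,y)+A_{1-\theta}(y,z)=\frac{A_1(x,y)}\theta+\frac{A_1(y,z)}{1-\theta}$. The infimum over $\theta$ of $\frac a\theta+\frac b{1-\theta}$ is $(\sqrt a+\sqrt b)^2$, so $D(x,z)\le D(x,y)+D(y,z)$. Continuity follows from $|D(x,y)-D(x',y')|\le D(x,x')+D(y,y')$ and (6.1). $\square$

*Example, $N=2$.* Let $x=(0,0)$ and $y=(\delta,-\delta)$ with $\delta>0$. Then $D(x,y)=\zeta(2\delta)\ge2\sqrt\delta$, so the power $\frac12$ in (6.1) is of the right order. For "$\le$", take $X_1+X_2=0$ and $X_1-X_2=\rho(\tau\zeta(2\delta))$, $\tau\in[0,1]$; for $\tau>0$ the cost is $\frac12\zeta(2\delta)^2$. For "$\ge$", let $X$ be any path of finite action and $t_*$ its last time with $r=X_1-X_2=0$. On $(t_*,1]$ we have $r>0$, and (5.2) gives $|(\zeta\circ r)'|\le\sqrt{2L(X,X')}$. Integrating from $t_*$ and using Cauchy–Schwarz, $\zeta(2\delta)\le(2\int_0^1L)^{1/2}$. Finally $\zeta(2\delta)\ge\sqrt{4\delta}$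 as in Test 1.

## 7. The value function solves the equation

Minimizing in (4.1) first over paths with given $X(0)=z$ and using Lemma 6,
$$V(x,t)=\inf_z\Big\{g(z)+\frac{D(x,z)^2}{2t}\Big\}\qquad(t>0),\tag{7.1}$$
and $\inf g\le V(x,t)\le g(x)$.

**Proposition 1.** *$V$ is a viscosity solution of (1.1), and the infimum in (7.1) is attained.*

*Proof.*

**Step 1: continuity.** If $D(x,z)^2>2t\operatorname{osc}g$, the expression in (7.1) exceeds $g(x)$. So only $z$ with $D(x,z)^2\le2t\operatorname{osc}g$ matter, and by (6.1) these satisfy $|x-z|^2\le2Nt\operatorname{osc}g$. For $(x,t)$ in a compact subset of $\mathbb R^N\times(0,\infty)$ they lie in one compact set, and $g(z)+D(x,z)^2/(2t)$ is jointly continuous. Hence the infimum is attained and $V$ is continuous for $t>0$. If $(x,t)\to(x_0,0)$ with $t>0$, minimizers $z$ tend to $x_0$, and $g(z)\le V(x,t)\le g(x)$ gives $V(x,t)\to g(x_0)$; for points with $t=0$ use continuity of $g$.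

**Step 2: dynamic programming.** Concatenating paths, for $0\le s<t$ and each AC path on $[s,t]$,
$$V(X(t),t)\le V(X(s),s)+\int_s^tL(X,X').\tag{7.2}$$
Restricting a nearly optimal path, for each $h\in(0,t_0)$ and $\epsilon>0$ there is an AC path $X$ on $[t_0-h,t_0]$ with $X(t_0)=x_0$ and
$$V(x_0,t_0)\ge V(X(t_0-h),t_0-h)+\int_{t_0-h}^{t_0}L(X,X')-\epsilon.\tag{7.3}$$

**Step 3: subsolution.** Let $V-\varphi$ have a local maximum at $(x_0,t_0)$. Put $q=\nabla\varphi(x_0,t_0)$, $v=E(x_0)q$, $X(s)=x_0+(s-t_0)v$. As $v$ respects $x_0$ (Lemma 2(5)), components that coincide at $x_0$ move together; so for $s$ near $t_0$ the coincidences among the components of $X(s)$, and the order of the clusters, are those of $x_0$. By (5.1) and permutation invariance $s\mapsto L(X(s),v)$ is continuous near $t_0$. The local maximum and (7.2) give $\varphi(x_0,t_0)-\varphi(X(t_0-h),t_0-h)\le\int_{t_0-h}^{t_0}L(X,v)$. Divide by $h$ and let $h\to0$: at $(x_0,t_0)$, $\varphi_t+q\cdot v-L(x_0,v)\le0$. Since $q\cdot v=E(x_0)q\cdot q$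 and $L(x_0,v)=\frac12E(x_0)q\cdot q$ by Lemma 2(1), this is $\varphi_t+H(x_0,q)\le0$.

**Step 4: supersolution.** Let $V-\varphi$ have a local minimum at $(x_0,t_0)$. Take $X=X_h$ from (7.3) with $\epsilon=h^2$, $h\le1$. Then $\int L\le\operatorname{osc}g+1$, so $|X(s)-x_0|\le\sqrt h\,(\int|X'|^2)^{1/2}\le\sqrt h\,(2N\int L)^{1/2}\to0$ uniformly on $[t_0-h,t_0]$. For small $h$ the local minimum and (7.3) give
$$\int_{t_0-h}^{t_0}\big(\varphi_t+\nabla\varphi\cdot X'-L(X,X')\big)ds=\varphi(x_0,t_0)-\varphi(X(t_0-h),t_0-h)-\int_{t_0-h}^{t_0}L\ge-h^2,$$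
with $\varphi_t,\nabla\varphi$ evaluated at $(X(s),s)$. By Lemma 2(1), $\nabla\varphi\cdot X'-L(X,X')\le H(X,\nabla\varphi)$. Divide by $h$ and let $h\to0$: $\varphi_t+H(x_0,\nabla\varphi)\ge0$ at $(x_0,t_0)$. $\square$

## 8. Continuous subsolutions lie below $V$

One preparatory fact lets us use the viscosity inequality at points of differentiability.

**Lemma 7.** *If $f$ is continuous near $z_0\in\mathbb R^m$ and differentiable at $z_0$, there is a $C^1$ function $\varphi$ near $z_0$ with $D\varphi(z_0)=Df(z_0)$ such that $f-\varphi$ has a local maximum at $z_0$.*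

*Proof.* Subtracting an affine function, let $z_0=0$, $f(0)=0$, $Df(0)=0$. Then $|f(z)|/|z|$, set to $0$ at $z=0$, is continuous near $0$, so $\omega(r)=\max_{|z|\le r}|f(z)|/|z|$ is continuous and nondecreasing with $\omega(0)=0$. Put $\Phi(r)=\int_r^{2r}\omega$ and $\varphi(z)=\Phi(|z|)$. Since $\Phi'(r)=2\omega(2r)-\omega(r)\to0$ as $r\to0$ and $\Phi(r)=o(r)$, $\varphi$ is $C^1$ with $D\varphi(0)=0$. By monotonicity $\varphi(z)\ge|z|\omega(|z|)\ge f(z)$, with equality at $0$. $\square$

**Proposition 2.** *Let $u\in C(\mathbb R^N\times[0,T))$ be a viscosity subsolution on $\mathbb R^N\times(0,T)$. For $0\le a<b<T$ and $X\in AC([a,b];\mathbb R^N)$ with $\int_a^bL(X,X')<\infty$,*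
$$u(X(b),b)\le u(X(a),a)+\int_a^bL(X,X')\,dt.\tag{8.1}$$
*Consequently, if $u(\cdot,0)\le g$, then $u\le V$.*

For a permutation $\sigma$ let $\bar C_\sigma=\{x:x_{\sigma(1)}\le\dots\le x_{\sigma(N)}\}$ and let $C_\sigma$ be its interior (strict inequalities); these sets are the *chambers*. Let $Q_\sigma$ be the permutation matrix with $(Q_\sigma y)_{\sigma(k)}=y_k$. If $S$ denotes the increasing rearrangement of $x$, then
$$x\in\bar C_\sigma\iff x=Q_\sigma S.\tag{8.2}$$
For instance, for $N=2$ and $\sigma$ the transposition, $\bar C_\sigma=\{x_2\le x_1\}$, and there $S=(x_2,x_1)$ and $Q_\sigma S=(x_1,x_2)$.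

**Step 1: paths inside an open chamber, with $a>0$.** Here $E$ is nondegenerate, and the purpose is to regularize $u$ until the chain rule of Section 3 applies. Let $X([a,b])\subset C_\sigma$. Choose a bounded open $O$ with $X([a,b])\subset O\subset\bar O\subset C_\sigma$; on $\bar O$ we have $E\ge\lambda I$ with some $\lambda>0$. Choose $0<a'<a''<a<b<b''<b'<T$ and $M=\max_{\bar O\times[a',b']}|u|$. For $\delta>0$ let
$$u^\delta(x,t)=\max_{s\in[a',b']}\Big\{u(x,s)-\frac{(t-s)^2}{2\delta}\Big\},\qquad(x,t)\in O\times(a'',b'').$$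
Comparing with $s=t$, any maximizer has $(t-s)^2\le4M\delta$. So for small $\delta$ it is interior to $[a',b']$, and since $0\le u^\delta(x,t)-u(x,t)\le u(x,s)-u(x,t)$, uniform continuity of $u$ on $\bar O\times[a',b']$ gives $u^\delta\to u$ uniformly on $O\times(a'',b'')$. The function $u^\delta$ is continuous, and it is Lipschitz in $t$ with constant $C_\delta=(b'-a')/\delta$, as a maximum of functions with that constant.

*The function $u^\delta$ is a subsolution.* Let $u^\delta-\varphi$ have a local maximum at $(x_0,t_0)$ and let $s_0$ be a maximizer for $(x_0,t_0)$. For $(x,s)$ near $(x_0,s_0)$ put $t=s+t_0-s_0$. Then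
$$u(x,s)-\tfrac{(t_0-s_0)^2}{2\delta}-\varphi(x,s+t_0-s_0)\le(u^\delta-\varphi)(x,t)\le(u^\delta-\varphi)(x_0,t_0)=u(x_0,s_0)-\tfrac{(t_0-s_0)^2}{2\delta}-\varphi(x_0,t_0).$$
So $u(x,s)-\varphi(x,s+t_0-s_0)$ has a local maximum at $(x_0,s_0)$. Since $H$ does not depend on time, $\varphi_t+H(x_0,\nabla\varphi)\le0$ at $(x_0,t_0)$.

*Test gradients are bounded.* In the same situation, for small $h$ of either sign, $\varphi(x_0,t_0+h)-\varphi(x_0,t_0)\ge u^\delta(x_0,t_0+h)-u^\delta(x_0,t_0)\ge-C_\delta|h|$, so $|\varphi_t|\le C_\delta$ at $(x_0,t_0)$. Then $\frac\lambda2|\nabla\varphi|^2\le H(x_0,\nabla\varphi)\le-\varphi_t\le C_\delta$. So the full gradient of every $C^1$ function touching $u^\delta$ from above is bounded at the touching point by some $C=C(\delta)$. This is where nondegeneracy is used.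

*The function $u^\delta$ is locally Lipschitz.* Let $\bar B(z_0,R)\subset O\times(a'',b'')$ and $C_1>C$. Let $\theta\in C^1([0,\frac{3R}4))$ satisfy $\theta(r)=C_1r$ for $r\le\frac R2$, $\theta'\ge C_1$, and $\theta(r)\to\infty$ as $r\to\frac{3R}4$. For $y\in B(z_0,\frac R4)$ the function $z\mapsto u^\delta(z)-\theta(|z-y|)$ attains a maximum over $B(y,\frac{3R}4)\subset B(z_0,R)$ at some $z_1$. If $z_1\ne y$, then $\theta(|\cdot-y|)$ is $C^1$ near $z_1$, it touches $u^\delta$ from above there up to a constant, and its gradient has norm at least $C_1>C$, which is impossible. So $z_1=y$, and $u^\delta(z)\le u^\delta(y)+C_1|z-y|$ for $z,y\in B(z_0,\frac R4)$.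

*Mollification.* By Rademacher's theorem $u^\delta$ is differentiable a.e., and by Lemma 7 and the two facts on test functions, $u^\delta_t+H(x,\nabla u^\delta)\le0$ and $|\nabla u^\delta|\le C$ a.e. on $O\times(a'',b'')$. Let $w_\eta=u^\delta*\rho_\eta$, with $\rho_\eta\ge0$ a standard mollifier in $(x,t)$ supported in the ball of radius $\eta$. For $z=(x,t)$ near the compact graph $\{(X(t),t):t\in[a,b]\}$ and small $\eta$, Jensen's inequality for the convex function $H(x,\cdot)$, $x$ fixed, gives
$$\partial_tw_\eta(z)+H(x,\nabla w_\eta(z))\le\int\rho_\eta(\xi,\tau)\big[u^\delta_t+H(x,\nabla u^\delta)\big](x-\xi,t-\tau)\,d\xi\,d\tau,$$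
where $u^\delta_t$ and $\nabla u^\delta$ are evaluated at $(x-\xi,t-\tau)$, while $H(x,\cdot)$ keeps the point $x$. Since $H(x,p)\le H(x-\xi,p)+\frac12c\,\eta|p|^2$ for $|\xi|\le\eta$, the right side is at most $C'\eta$ with $C'=\frac12cC^2$. As $w_\eta$ is smooth and $X$ is AC, for a.e. $t$
$$\tfrac d{dt}w_\eta(X(t),t)\le C'\eta-H(X,\nabla w_\eta)+\nabla w_\eta\cdot X'\le C'\eta+L(X,X').$$
Integrate over $[a,b]$, let $\eta\to0$ with $\delta$ fixed, then $\delta\to0$. This is (8.1).

**Step 2: paths inside an open chamber, with $a\ge0$.** The purpose is to reach the initial time. If $a=0$, apply Step 1 on $[\epsilon,b]$ and let $\epsilon\to0$, using continuity of $u$ at $t=0$ and $L\ge0$.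

**Step 3: paths in a closed chamber.** The purpose is to allow coincidences, by opening all gaps a little. Let $X([a,b])\subset\bar C_\sigma$. By (8.2), $X=Q_\sigma S$ with $S=Q_\sigma^TX$ AC and sorted. Put $X^\varepsilon=Q_\sigma(S+\varepsilon e)=X+\varepsilon Q_\sigma e$ with $e=(1,\dots,N)$; this path lies in $C_\sigma$. For a.e. $t$, $L(S,S')=L(X,X')<\infty$, so $S'$ respects $S$ by Lemma 2(5). Lemma 4 and permutation invariance give
$$L(X^\varepsilon,(X^\varepsilon)')=L(S+\varepsilon e,S')\le(1+\tfrac{N\varepsilon}2)L(S,S')=(1+\tfrac{N\varepsilon}2)L(X,X').$$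
Apply Step 2 to $X^\varepsilon$ and let $\varepsilon\to0$, using continuity of $u$ at both endpoints.

**Step 4: general paths.** The purpose is to handle changes of chamber. There may be infinitely many of them. For $N=2$, take $X=\frac12(r,-r)$ with $r(t)=\rho(t^3\sin\frac1t)$ for $t\in(0,1]$ and $r(0)=0$. This path is $C^1$, has action $\int_0^1\frac12\big((t^3\sin\frac1t)'\big)^2dt<\infty$ by the example after Lemma 3, and crosses the diagonal infinitely often near $t=0$. So one cannot simply cut at finitely many crossing times. Instead we compare $X$ on short intervals with its rearrangements.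

Let $S(t)$ be the increasing rearrangement of $X(t)$. Order statistics are Lipschitz functions of $X$, so $S$ is AC. By (8.2) the closed sets $T_\sigma=\{t:X(t)=Q_\sigma S(t)\}$ cover $[a,b]$. The function $X-Q_\sigma S$ vanishes on $T_\sigma$; so at every accumulation point of $T_\sigma$ in $T_\sigma$ where $X$ and $S$ are differentiable, its derivative is $0$. Isolated points of $T_\sigma$ are countable. Hence $X'=Q_\sigma S'$ a.e. on $T_\sigma$, and by permutation invariance, for every permutation $\pi$,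
$$L(Q_\pi S,Q_\pi S')=L(S,S')=L(X,X')\quad\text{for a.e. }t\in[a,b].\tag{8.3}$$
Let $\Sigma(t)=\{\sigma:X(t)\in\bar C_\sigma\}\ne\emptyset$. Since the finitely many $\bar C_\sigma$ are closed, each $t_0\in[a,b]$ has some $\delta(t_0)>0$ such that $\Sigma(t)\subset\Sigma(t_0)$ for $t\in[a,b]$, $|t-t_0|<\delta(t_0)$.

*Local claim: (8.1) holds for $X$ on $[s,s']$ if $s\le t_0\le s'$, $s<s'$ and $[s,s']\subset[a,b]\cap(t_0-\delta(t_0),t_0+\delta(t_0))$.* If $s<t_0$, take $\sigma\in\Sigma(s)\subset\Sigma(t_0)$. The path $Q_\sigma S$ on $[s,t_0]$ stays in $\bar C_\sigma$, equals $X$ at $s$ and at $t_0$ by (8.2), and has the same action as $X$ by (8.3). Step 3 applied to $Q_\sigma S$ gives (8.1) for $X$ on $[s,t_0]$. If $t_0<s'$, the same argument with $\sigma'\in\Sigma(s')\subset\Sigma(t_0)$ gives it on $[t_0,s']$. Adding proves the claim.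

*Conclusion.* If (8.1) failed on $[a,b]$, it would fail on one of its two halves, since it adds up over adjacent intervals. Continuing, we obtain nested intervals with lengths tending to $0$ on which it fails. They share a point $t_0$, and a late one lies in $(t_0-\delta(t_0),t_0+\delta(t_0))$, contradicting the local claim. So (8.1) holds on $[a,b]$.

Taking $a=0$, $b=t$, $X(t)=x$ and the infimum over $X$ in (8.1), with $u(\cdot,0)\le g$, gives $u\le V$. $\square$

## 9. Supersolutions lie above $V$

**Proposition 3.** *Let $w$ be real-valued, lower semicontinuous and bounded below on $\mathbb R^N\times[0,T)$, a viscosity supersolution on $\mathbb R^N\times(0,T)$, with $w(\cdot,0)\ge g$. Then $w\ge V$.*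

**Step 1: Lipschitz value functions of regularized problems.** The purpose is to build the Lipschitz functions to be placed below $w$. Let $G=\sup|g|$ and
$$E_n=E+\tfrac1nI,\quad H_n(x,p)=\tfrac12E_n(x)p\cdot p\ge H(x,p),\quad L_n(x,v)=\tfrac12E_n(x)^{-1}v\cdot v,\quad g_k(x)=\inf_z\{g(z)+k|x-z|\}$$
for integers $n,k\ge1$. Then $g_k$ is $k$-Lipschitz, $|g_k|\le G$, $g_k\le g$, and $g_k$ is nondecreasing in $k$. Moreover $g_k\to g$ pointwise: if $kr>2G$, points with $|x-z|>r$ give values exceeding $G$, so $g_k(x)\ge\inf_{|z-x|\le r}g$, and $r$ may be taken small. Let $W=W_{n,k}$ be defined by (4.1) with $g_k,L_n$ in place of $g,L$, and $W(\cdot,0)=g_k$. Then $-G\le W\le g_k\le G$. Also $E_n\le(N+1)I$ gives $L_n\ge|v|^2/(2(N+1))$. Since $A^{-1}-B^{-1}=A^{-1}(B-A)B^{-1}$ and $\|E_n^{-1}\|\le n$, $E_n^{-1}$ is Lipschitz with constant $n^2c$.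

*$W$ is Lipschitz in $x$.* Let $X$ be $\epsilon$-optimal for $(x,t)$, $t>0$, $\epsilon\le1$. Its action is at most $2G+1$, so $\int|X'|^2\le2(N+1)(2G+1)$. The shifted path $X+h$ ends at $x+h$, and
$$W(x+h,t)\le W(x,t)+\epsilon+k|h|+\tfrac12n^2c|h|\int|X'|^2\le W(x,t)+\epsilon+\big(k+n^2c(N+1)(2G+1)\big)|h|.$$
So $W(\cdot,t)$ is $\Lambda$-Lipschitz with $\Lambda=k+n^2c(N+1)(2G+1)$, for every $t\ge0$.

*$W$ is Lipschitz in $t$.* For $0\le s<t\le T$, standing still on $[s,t]$ gives $W(x,t)\le W(x,s)$. Restricting nearly optimal paths to $[s,t]$ and using Cauchy–Schwarz,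
$$W(x,t)\ge\inf_y\Big\{W(y,s)+\frac{|x-y|^2}{2(N+1)(t-s)}\Big\}\ge W(x,s)-\frac{(N+1)\Lambda^2}2(t-s),$$
because $W(y,s)\ge W(x,s)-\Lambda|x-y|$ and $\min_{r\ge0}\{\frac{r^2}{2a}-\Lambda r\}=-\frac{a\Lambda^2}2$. Let $\Lambda'$ be a joint Lipschitz constant of $W$ in $(x,t)$ on $\mathbb R^N\times[0,T]$.

*$W$ is a viscosity subsolution of $W_t+H_n(x,\nabla W)=0$.* Let $W-\varphi$ have a local maximum at $(x_0,t_0)$, let $v\in\mathbb R^N$ be arbitrary and $X(s)=x_0+(s-t_0)v$. Then $\varphi(x_0,t_0)-\varphi(X(t_0-h),t_0-h)\le W(x_0,t_0)-W(X(t_0-h),t_0-h)\le\int_{t_0-h}^{t_0}L_n(X,v)$. Dividing by $h$ and letting $h\to0$, $\varphi_t+v\cdot\nabla\varphi-L_n(x_0,v)\le0$. The supremum over $v$ gives $\varphi_t+H_n(x_0,\nabla\varphi)\le0$.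

**Step 2: $W_{n,k}\le w$ on $\mathbb R^N\times[0,T)$.** This is the doubling of Section 3, where now one function is Lipschitz. As $H_n\ge H$, $w$ is a supersolution of $w_t+H_n(x,\nabla w)=0$. At $t=0$, $W=g_k\le g\le w$. Suppose $(W-w)(\bar x,\bar t)=2\kappa>0$ for some $0<\bar t<T$. Write $\langle y\rangle=\sqrt{1+|y|^2}$. Fix $T_1\in(\bar t,T)$, then $\gamma>0$ with $\gamma/(T_1-\bar t)\le\kappa/2$, then $\beta\in(0,1)$ with $\beta\langle\bar x\rangle\le\kappa/2$ and
$$\tfrac{N+1}2(4\Lambda'\beta+\beta^2)<\frac\gamma{2T_1^2}.\tag{9.1}$$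
For $x,y\in\mathbb R^N$, $t\in[0,T]$, $s\in[0,T_1)$ and $\varepsilon>0$ consider
$$\Phi=W(x,t)-w(y,s)-\frac1{2\varepsilon}\big(|x-y|^2+|t-s|^2\big)-\beta\langle y\rangle-\frac\gamma{T_1-s}.$$
It is upper semicontinuous. Since $W-w$ is bounded above by $G-\inf w$, $\Phi\to-\infty$ as $|x|+|y|\to\infty$ or $s\to T_1$. So $\Phi$ has a maximum at some $(x_\varepsilon,t_\varepsilon,y_\varepsilon,s_\varepsilon)$, with value at least $\Phi(\bar x,\bar t,\bar x,\bar t)\ge\kappa$.

*Localizing the maximum.* Comparing with $\Phi(y_\varepsilon,s_\varepsilon,y_\varepsilon,s_\varepsilon)$, with $\varrho=|(x_\varepsilon,t_\varepsilon)-(y_\varepsilon,s_\varepsilon)|$, gives $\frac{\varrho^2}{2\varepsilon}\le W(x_\varepsilon,t_\varepsilon)-W(y_\varepsilon,s_\varepsilon)\le\Lambda'\varrho$, so $\varrho\le2\Lambda'\varepsilon$. From $\kappa\le G-\inf w-\beta\langle y_\varepsilon\rangle-\frac\gamma{T_1-s_\varepsilon}$, $y_\varepsilon$ stays bounded and $s_\varepsilon$ stays away from $T_1$. Along a sequence $\varepsilon\to0$,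 $(x_\varepsilon,t_\varepsilon)$ and $(y_\varepsilon,s_\varepsilon)$ converge to the same $(\hat y,\hat s)$ with $\hat s<T_1$. If $\hat s=0$, lower semicontinuity of $w$ gives $\kappa\le W(\hat y,0)-w(\hat y,0)\le0$, a contradiction. So $\hat s>0$, and $t_\varepsilon,s_\varepsilon\in(0,T)$ for small $\varepsilon$ along the sequence.

*The viscosity inequalities.* Put $p=(x_\varepsilon-y_\varepsilon)/\varepsilon$, so $|p|\le2\Lambda'$, and let $b$ be the gradient of $\langle\cdot\rangle$ at $y_\varepsilon$, so $|b|\le1$. With $(y_\varepsilon,s_\varepsilon)$ fixed, $W$ is touched from above at $(x_\varepsilon,t_\varepsilon)$ by a function with time derivative $\frac{t_\varepsilon-s_\varepsilon}\varepsilon$ and gradient $p$. With $(x_\varepsilon,t_\varepsilon)$ fixed, $w$ is touched from below at $(y_\varepsilon,s_\varepsilon)$ by a function with time derivative $\frac{t_\varepsilon-s_\varepsilon}\varepsilon-\frac\gamma{(T_1-s_\varepsilon)^2}$ and gradient $p-\beta b$. Hence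
$$\frac{t_\varepsilon-s_\varepsilon}\varepsilon+\tfrac12E_n(x_\varepsilon)p\cdot p\le0,\qquad\frac{t_\varepsilon-s_\varepsilon}\varepsilon-\frac\gamma{(T_1-s_\varepsilon)^2}+\tfrac12E_n(y_\varepsilon)(p-\beta b)\cdot(p-\beta b)\ge0 .$$
Subtracting, and expanding the last quadratic form with $E_n\le(N+1)I$,
$$\frac\gamma{T_1^2}\le\tfrac12c|x_\varepsilon-y_\varepsilon||p|^2+\tfrac{N+1}2(2\beta|p|+\beta^2)\le4c\Lambda'^3\varepsilon+\tfrac{N+1}2(4\Lambda'\beta+\beta^2).$$
Letting $\varepsilon\to0$ and using (9.1) gives $\gamma/T_1^2\le\gamma/(2T_1^2)$, a contradiction. So $W_{n,k}\le w$ for all $n,k$.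

**Step 3: $\liminf_nW_{n,n}(x,t)\ge V(x,t)$ for $t>0$.** The purpose is to show that nothing is lost in the limit. Choose paths with $X_n(t)=x$ and $g_n(X_n(0))+\int_0^tL_n(X_n,X_n')\le W_{n,n}(x,t)+\frac1n$. Then $\int|X_n'|^2\le2(N+1)(2G+1)$. Along a subsequence realizing the liminf, $X_n\to X$ uniformly (Arzelà–Ascoli) and $X_n'\rightharpoonup X'$ weakly in $L^2$; $X$ is AC and $X(t)=x$.

*Initial values.* For $n\ge m$, $g_n\ge g_m$, and $g_m$ is continuous, so $\liminf g_n(X_n(0))\ge g_m(X(0))$. Letting $m\to\infty$, $\liminf g_n(X_n(0))\ge g(X(0))$.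

*Actions.* For bounded measurable $p:[0,t]\to\mathbb R^N$, since $L_n$ is the Legendre transform of $H_n$,
$$\int_0^tL_n(X_n,X_n')\ge\int_0^t\big(p\cdot X_n'-\tfrac12E_n(X_n)p\cdot p\big)\longrightarrow\int_0^t\big(p\cdot X'-\tfrac12E(X)p\cdot p\big),$$
by weak convergence and because $E_n(X_n)\to E(X)$ uniformly. Let $\{q_i\}$ be dense in $\mathbb R^N$ with $q_1=0$. Then $L(x,v)$ is the increasing limit of $\max_{i\le m}(q_i\cdot v-H(x,q_i))\ge0$. Take $p(s)=q_i$ with $i\le m$ the smallest index realizing this maximum at $(X(s),X'(s))$; this is measurable and bounded. So $\liminf\int_0^tL_n(X_n,X_n')\ge\int_0^t\max_{i\le m}(q_i\cdot X'-H(X,q_i))\,ds$ for every $m$. By monotone convergence $\liminf\int_0^tL_n(X_n,X_n')\ge\int_0^tL(X,X')$.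

Together, $\liminf W_{n,n}(x,t)\ge g(X(0))+\int_0^tL(X,X')\ge V(x,t)$. With Step 2, $w\ge V$ for $t>0$; at $t=0$, $w\ge g=V$. $\square$

## 10. Existence, uniqueness, regularity and sharpness

**Proof of Theorem 1.** By Proposition 1, $V$ is a viscosity solution. Let $u$ be any viscosity solution. It is a continuous subsolution with $u(\cdot,0)=g$, so $u\le V$ by Proposition 2. It is a continuous bounded supersolution with $u(\cdot,0)=g$, so $u\ge V$ by Proposition 3. Hence $u=V$. Since $N\ge2$, $T>0$ and $g$ were arbitrary, (1.1) always has exactly one viscosity solution. $\blacksquare$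

**Proof of Theorem 2, parts 1 and 2.** Part 1 is Lemma 6 together with (7.1) and Proposition 1. Part 2 is Propositions 2 and 3.

**Proof of Theorem 2, part 3.** The one-step estimate from the Hopf–Lax formula has a quadratic error, and chaining along a nearly optimal path removes it. Fix $t>0$ and suppose that for each $y$ a minimizer $z$ in the Hopf–Lax formula satisfies $D(y,z)\le R$. Using this $z$ as a competitor at $x$,
$$V(x,t)-V(y,t)\le\frac{D(x,z)^2-D(y,z)^2}{2t}\le\frac{D(x,y)\,(2R+D(x,y))}{2t}.\tag{10.1}$$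
Given $x,y$ and $\epsilon>0$, take $X$ on $[0,1]$ joining them with $(2\int_0^1L(X,X'))^{1/2}\le D(x,y)+\epsilon$, and let $D_i=D(X(\frac im),X(\frac{i+1}m))$, $0\le i<m$. By Lemma 6, $D_i^2=\frac2mA_{1/m}\le\frac2m\int_{i/m}^{(i+1)/m}L(X,X')$, with $A_{1/m}$ taken between the same two points. So $\sum D_i^2\le\frac2m\int_0^1L\to0$ as $m\to\infty$, and by Cauchy–Schwarz $\sum D_i\le(m\sum D_i^2)^{1/2}\le D(x,y)+\epsilon$. Sum (10.1) along the chain, in both directions, and let $m\to\infty$, then $\epsilon\to0$: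
$$|V(x,t)-V(y,t)|\le\frac RtD(x,y).$$

By Step 1 of Proposition 1, $R=\sqrt{2t\operatorname{osc}g}$ always works, which gives the first bound. For $|x-y|\le1$, (6.1) makes the right side at most a constant times $|x-y|^{1/2}$; for $|x-y|\ge1$ use $|V(x,t)-V(y,t)|\le\operatorname{osc}g$. So $V(\cdot,t)$ is $\frac12$-Hölder.

If $g$ is $k$-Lipschitz, then $g(z)+\frac{D(y,z)^2}{2t}=V(y,t)\le g(y)$ gives $\frac{D(y,z)^2}{2t}\le k|y-z|\le k\sqrt N\,D(y,z)$, so $R=2k\sqrt N\,t$ works for $t>0$. For $t=0$, $|g(x)-g(y)|\le k\sqrt N\,D(x,y)$.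

In time, the Hopf–Lax formula shows that $V$ is nonincreasing in $t$. If $0<s<t$ and $z$ is a minimizer for $(x,t)$, then
$$V(x,s)-V(x,t)\le\frac{D(x,z)^2}2\Big(\frac1s-\frac1t\Big)\le t\operatorname{osc}g\cdot\frac{t-s}{st}=\operatorname{osc}g\,\frac{t-s}s.$$

**Proof of Theorem 2, part 4.** Take $g(x)=h(x_1-x_2)$ with $h$ and $t_0$ from Test 1; $g$ is bounded and Lipschitz. The function $U$ of Lemma 1 is a viscosity solution with this initial value, so $U=V$ by Theorem 1, and (2.1) holds for $V$ at every $t\in(t_0,T)$.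

**Proof of Theorem 2, part 5.** Take $g(x)=-\min(1,|x_1-x_2|)$ and $\tilde u$ from (2.2). Again $U=V$ by Theorem 1. By Test 2, $\tilde u$ is a bounded upper semicontinuous subsolution with initial value $g$, it exceeds $V$ on the diagonal for $t\ge2$, its lower semicontinuous envelope is $V$, and it is therefore a discontinuous (Ishii) viscosity solution different from $V$. $\blacksquare$
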